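
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Negativity Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A counterexample to the Negativity Conjecture for smooth $\mathbb{Q}$-homology planes}


\begin{abstract}
The Negativity Conjecture predicts that $\kappa(K_X+\frac12D)=-\infty$ for every log smooth completion $(X,D)$ of a smooth $\mathbb{Q}$-homology plane. We disprove it. Blowing up the twelve triple points of the dual Hesse arrangement of nine lines, and keeping in the boundary the nine lines and four of the exceptional curves, we obtain a smooth $\mathbb{Q}$-homology plane $S$ with $2K_X+D$ linearly equivalent to an effective divisor and $\kappa(K_X+\frac12D)=2$. We compute $\kappa(K_X+\lambda D)$ for all rational $\lambda\in[0,1]$ (it becomes nonnegative at $\lambda=\frac13$), the order of $H_1(S;\mathbb{Z})$, and the cohomology of the logarithmic tangent sheaf, and we determine which choices of exceptional curves give a $\mathbb{Q}$-homology plane.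
\end{abstract}

\section{The question and the results}

We work over $\mathbb{C}$. A smooth complex algebraic surface $S$ is a \emph{$\mathbb{Q}$-homology plane} if $H_i(S;\mathbb{Q})=0$ for all $i>0$. A \emph{log smooth completion} of $S$ is a pair $(X,D)$, where $X$ is a smooth projective surface, $D\subseteq X$ is a reduced divisor with simple normal crossings (SNC), and $X\setminus D\cong S$. For a $\mathbb{Q}$-divisor $G$ on $X$ let $\kappa(G)$ be its Kodaira--Iitaka dimension. We use only the following facts about it: $\kappa(G)=-\infty$ if $h^0(\lfloor mG\rfloor)=0$ for all $m\ge1$; $\kappa(G)=0$ if the maximum of these numbers is $1$; and $\kappa(G)=2$ (one says that $G$ is \emph{big}) if $h^0(\lfloor mG\rfloor)$ is bounded below by a positive multiple of $m^2$ for all sufficiently divisible $m$. The value $2$ is the largest possible one.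

The divisors $K_X+\lambda D$, $0\le\lambda\le1$, interpolate between $K_X$, which has $\kappa=-\infty$ when $X$ is rational, and $K_X+D$, which may well be big. For the affine plane, with $X=\mathbb{P}^2$ and $D$ a line, $K_X+\lambda D$ has degree $\lambda-3<0$, so $\kappa=-\infty$ for every $\lambda\in[0,1]$. A $\mathbb{Q}$-homology plane has the rational homology of the affine plane, and one may hope that some of this negativity survives, say halfway.

\begin{conjecture}[\cite{Pelka}]
Let $(X,D)$ be a log smooth completion of a smooth $\mathbb{Q}$-homology plane. Then $\kappa(K_X+\frac12D)=-\infty$.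
\end{conjecture}

The number $\kappa(K_X+\frac12D)$ depends only on $X\setminus D$; this is a special case of Lemma~\ref{lem:indep} below. For $m=2$ the conjecture concerns the integral divisor $2(K_X+\frac12D)=2K_X+D$. A section of $2K_X+D$ is an algebraic section $q$ of $K_S^{\otimes2}$ with at most simple poles along $D$. For integers $k$, the function $|z|^{-k}$ is locally integrable on $\mathbb{C}$ exactly when $k\le1$, so these are the algebraic $q$ whose total volume $\int_S|q|$ is finite. The conjecture thus predicts, in particular, that a $\mathbb{Q}$-homology plane carries no nonzero algebraic ``quadratic $2$-form'' of finite volume.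

\medskip
The surface of this paper carries a two-dimensional space of them. Put $\omega=e^{2\pi i/3}$ and let $\mathcal{L}$ be the set of nine lines of the dual Hesse arrangement
\begin{equation}\label{eq:F}
F:=(x^3-y^3)(y^3-z^3)(z^3-x^3)=0\qquad\text{in }\mathbb{P}^2 .
\end{equation}
We shall see in Section~\ref{sec:surface} that any two of these lines meet in one of twelve \emph{triple points}, each lying on exactly three of the lines, and that each line contains four of them. Let $\pi:X\to\mathbb{P}^2$ be the blow-up of the twelve triple points, with exceptional curves $E_p$, and let $L'$ be the proper transform of $L\in\mathcal{L}$. Fix $A=\{x=y\}\in\mathcal{L}$, let $p_1,\dots,p_4$ be the triple points on $A$, write $E_i=E_{p_i}$, and set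
\begin{equation}\label{eq:D}
D=\sum_{L\in\mathcal{L}}L'+E_1+E_2+E_3+E_4,\qquad S=X\setminus D .
\end{equation}

\begin{theorem}\label{thm:main}
$S$ is a smooth $\mathbb{Q}$-homology plane, $(X,D)$ is a log smooth completion of it, and
\[
3(2K_X+D)\sim\sum_{L\in\mathcal{L}}L'+3\sum_{i=1}^4E_i\ \ge\ 0 .
\]
Hence $\kappa(K_X+\frac12D)\ge0$, and the Negativity Conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:sharp}
With $(X,D)$ and $S$ as above:
\begin{enumerate}
\item[\textup{(1)}] $\kappa(K_X+\frac12D)=2$. More precisely, $h^0(m(2K_X+D))=1+\frac{m(m+1)}2$ for all $m\ge1$; in particular $h^0(2K_X+D)=2$.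
\item[\textup{(2)}] For rational $\lambda\in[0,1]$ the number $\kappa(K_X+\lambda D)$ depends only on $S$, and
\[
\kappa(K_X+\lambda D)=\begin{cases}-\infty&\lambda<\frac13,\\ 0&\lambda=\frac13,\\ 2&\lambda>\frac13.\end{cases}
\]
In particular $S$ is of log general type, that is, $\kappa(K_X+D)=2$; and the negativity threshold of $S$, the smallest $\lambda$ with $\kappa(K_X+\lambda D)\ge0$, is exactly $\frac13$.
\item[\textup{(3)}] $|H_1(S;\mathbb{Z})|=27$.
\item[\textup{(4)}] Let $R$ be a set of triple points and $D_R=\sum_LL'+\sum_{p\in R}E_p$. Then $X\setminus D_R$ is a $\mathbb{Q}$-homology plane if and only if $R$ consists of the four triple points on one line of $\mathcal{L}$. The nine resulting surfaces are isomorphic.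
\item[\textup{(5)}] $h^i(\Theta_X(-\log D))=0,0,2$ for $i=0,1,2$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:search} gives a criterion for $\mathbb{Q}$-homology planes and explains how one is led to this surface. Theorem~\ref{thm:main} is proved in Section~\ref{sec:surface}, and the five parts of Theorem~\ref{thm:sharp} in Sections~\ref{sec:lambda}--\ref{sec:log}.

\section{Where to look: lines meeting in points of one multiplicity}\label{sec:search}

\subsection{A criterion}

The \emph{dual graph} of an SNC divisor has one vertex for each component and one edge for each intersection point of two components.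

\begin{lemma}\label{lem:criterion}
Let $X$ be a smooth projective rational surface and $D\neq0$ an SNC divisor whose components $D_1,\dots,D_n$ are all isomorphic to $\mathbb{P}^1$. Then $S=X\setminus D$ is a $\mathbb{Q}$-homology plane if and only if the dual graph of $D$ is a tree and the classes of $D_1,\dots,D_n$ form a basis of $H^2(X;\mathbb{Q})$. In this case $H_1(S;\mathbb{Z})$ is finite, and $|H_1(S;\mathbb{Z})|^2=|\det(D_i\cdot D_j)|$.
\end{lemma}

\begin{proof}
Lefschetz duality gives $H_i(S)\cong H^{4-i}(X,D)$, so we need $H^j(X,D;\mathbb{Q})=0$ for $j\le3$. Since $X$ is rational, $H^1(X)=H^3(X)=0$, even with integral coefficients. The exact sequence of the pair $(X,D)$ therefore shows that the four groups vanish if and only if $H^0(X)\to H^0(D)$ is an isomorphism, $H^1(D)=0$, and the map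
\[
r:H^2(X;\mathbb{Q})\to H^2(D;\mathbb{Q})\cong\mathbb{Q}^n,\qquad \alpha\mapsto(\alpha\cdot D_j)_j,
\]
is an isomorphism. The first condition says that $D$ is connected. Since $D$ is a union of $2$-spheres glued at points according to the dual graph, $b_1(D)$ is the first Betti number of that graph; so the first two conditions together say that the graph is a tree. The intersection form identifies $H^2(X;\mathbb{Q})$ with its dual, and under this identification $r$ is the transpose of $\mathbb{Q}^n\to H^2(X;\mathbb{Q})$, $e_j\mapsto[D_j]$. So $r$ is an isomorphism if and only if the $[D_j]$ form a basis.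

Assume now that these conditions hold. The same sequence over $\mathbb{Z}$ gives $H_1(S;\mathbb{Z})\cong H^3(X,D;\mathbb{Z})=\operatorname{coker}(H^2(X;\mathbb{Z})\to\mathbb{Z}^n)$. The group $H^2(X;\mathbb{Z})$ is free because $X$ is rational. Let $M$ be the matrix expressing the $D_j$ in a basis of it and $U$ the Gram matrix of that basis. By Poincar\'e duality $\det U=\pm1$, so the cokernel has order $|\det MU|=|\det M|$, and $(D_i\cdot D_j)=MUM^{T}$ has determinant $\pm(\det M)^2$.
\end{proof}

For a tree the determinant is computed by pruning leaves. Consider a symmetric matrix indexed by the vertices. Suppose that the row of a vertex $v$ has diagonal entry $a\ne0$ and only one other nonzero entry, equal to $-1$, in the column of a vertex $w$. Adding $\frac1a$ times the row and column of $v$ to those of $w$ splits off the block $(a)$ and lowers the diagonal entry of $w$ by $\frac1a$. We apply this to the matrix $(-D_i\cdot D_j)$.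

\subsection{What the boundary must look like}

Let $d\ge2$ lines in $\mathbb{P}^2$ be such that every intersection point lies on exactly $\mu$ of them, and let $T$ be the number of these points. Blow up all of them to obtain $X$, let $H$ be the pullback of a line, and for a set $R$ of intersection points put $D_R=\sum_LL'+\sum_{p\in R}E_p$. Points of $R$ are \emph{kept}, the others \emph{omitted}. Since $K_X\sim-3H+\sum_pE_p$ and $\sum_LL'\sim dH-\mu\sum_pE_p$,
\begin{equation}\label{eq:2KD}
2K_X+D_R\sim(d-6)H+(3-\mu)\sum_{p\in R}E_p+(2-\mu)\sum_{p\notin R}E_p .
\end{equation}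
For $\mu=3$ the kept points cost nothing, and each omitted point imposes one linear condition: \emph{sections of $2K_X+D_R$ are forms of degree $d-6$ vanishing at the omitted triple points.} So we want many lines and few omitted points.

If $X\setminus D_R$ is to be a $\mathbb{Q}$-homology plane, topology fixes both numbers. The curves $L'$ are pairwise disjoint, and each $E_p$ meets $\mu$ of them. A tree has one edge fewer than vertices, so $d+|R|-1=\mu|R|$. A basis of $H^2(X;\mathbb{Q})$ requires $d+|R|=1+T$. Counting pairs of lines gives $T\mu(\mu-1)=d(d-1)$. The first two equations give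
\[
|R|=\frac{d-1}{\mu-1},\qquad T=(d-1)+|R|=\frac{\mu(d-1)}{\mu-1},
\]
and comparison with the third gives
\[
d=\mu^2,\qquad T=\mu(\mu+1),\qquad |R|=\mu+1 .
\]
For $\mu=3$ this means nine lines, twelve triple points and eight omitted ones. Cubic forms make up a $10$-dimensional vector space, so the eight conditions leave at least two independent sections of $2K_X+D_R$. It remains to find such an arrangement and to keep the right four points. The case $\mu=2$ suggests how.

\subsection{The smallest case: four general lines}\label{sub:four}

Let $\mu=2$, $d=4$: four lines $A,B_1,B_2,B_3$ in general position, with six double points. Keep the three points $p_i=A\cap B_i$ on the single line $A$, so that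
\[
D=A'+B_1'+B_2'+B_3'+E_1+E_2+E_3 .
\]
Each line contains three of the blown-up points, so $A'^2=B_i'^2=1-3=-2$. The dual graph is a tree: $A'$ is adjacent to $E_1,E_2,E_3$, and $E_i$ is also adjacent to the leaf $B_i'$. In $(-D_i\cdot D_j)$ the leaves have diagonal entry $2$. Pruning them turns the entry of $E_i$ into $1-\frac12=\frac12$, and pruning the $E_i$ turns that of $A'$ into $2-3\cdot2=-4$. The determinant is $2^3\cdot2^{-3}\cdot(-4)=-4\ne0$, so the seven components form a basis of the $7$-dimensional space $H^2(X;\mathbb{Q})$. By Lemma~\ref{lem:criterion}, $X\setminus D$ is a $\mathbb{Q}$-homology plane with $|H_1|=2$.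

Here the conjecture holds: $H$ is nef and $H\cdot(mK_X+\lfloor\frac m2\rfloor D)\le-3m+2m<0$ for $m\ge1$. The topology is exactly as desired; only the degree $d-6=-2$ is too small. Passing to $\mu=3$ repairs the degree and, as we now show, preserves the topology.

\section{The surface}\label{sec:surface}

\subsection{Incidences}

Write the lines of $\mathcal{L}$ as
\[
\alpha_i=\{x=\omega^iy\},\qquad\beta_j=\{y=\omega^jz\},\qquad\gamma_k=\{z=\omega^kx\}\qquad(i,j,k\in\mathbb{Z}/3).
\]
The lines $\alpha_i$ pairwise meet only in $(0{:}0{:}1)$, which lies on no $\beta_j$ and no $\gamma_k$; cyclically, the $\beta_j$ meet in $(1{:}0{:}0)$ and the $\gamma_k$ in $(0{:}1{:}0)$. The lines $\alpha_i$ and $\beta_j$ meet in $(\omega^{i+j}{:}\omega^j{:}1)$, which lies on $\gamma_k$ exactly when $i+j+k=0$; the other two pairs of families behave in the same way by the cyclic symmetry $x\to y\to z\to x$. So any two lines of $\mathcal{L}$ meet in one of the twelve points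
\[
(1{:}0{:}0),\quad(0{:}1{:}0),\quad(0{:}0{:}1),\quad(1{:}\omega^a{:}\omega^b)\quad(a,b\in\mathbb{Z}/3),
\]
each of which lies on exactly three lines of $\mathcal{L}$. Every line contains four of these points, because each of them accounts for two of the eight other lines.

The points on $A=\alpha_0$ are $p_1,\dots,p_4=(0{:}0{:}1),(1{:}1{:}1),(1{:}1{:}\omega),(1{:}1{:}\omega^2)$. We denote the other eight, in some order, by
\begin{equation}\label{eq:q}
q_1,\dots,q_8:\qquad(1{:}0{:}0),\ (0{:}1{:}0),\ (1{:}\zeta{:}\omega^b)\quad(\zeta\in\{\omega,\omega^2\},\ b\in\mathbb{Z}/3).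
\end{equation}
Each of the eight lines other than $A$ meets $A$ in exactly one $p_i$, hence contains one $p_i$ and three of the $q_k$. Let $B_i,C_i$ be the two lines other than $A$ through $p_i$; these are the eight lines other than $A$, each listed once. Finally, each $q_k$ lies on three lines, none of them $A$.

\subsection{Proof of Theorem~\ref{thm:main}}

\emph{The boundary.} Any two lines of $\mathcal{L}$ meet transversally at a single blown-up point, so the nine curves $L'$ are pairwise disjoint, and $L'^2=1-4=-3$. The $E_p$ are pairwise disjoint with $E_p^2=-1$. If $p\in L$, then $L'$ and $E_p$ meet transversally in one point, the three lines through $p$ giving different points of $E_p$; if $p\notin L$, they are disjoint. So $D$ is an SNC divisor with $9+4=13$ components, all isomorphic to $\mathbb{P}^1$. Its dual graph is the tree of Figure~\ref{fig:graph}.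

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\node (a) at (0,0) {$A'$};
\foreach \i/\t in {1/45,2/135,3/225,4/315} {
  \node (e\i) at (\t:1.5) {$E_{\i}$};
  \node (b\i) at ({\t-20}:2.8) {$B'_{\i}$};
  \node (c\i) at ({\t+20}:2.8) {$C'_{\i}$};
  \draw (a)--(e\i);
  \draw (e\i)--(b\i);
  \draw (e\i)--(c\i);
}
\end{tikzpicture}
\caption{The dual graph of the boundary $D$. The proper transforms $A',B_i',C_i'$ of the nine lines have self-intersection $-3$, the four kept exceptional curves $E_i$ have self-intersection $-1$.}
\label{fig:graph}
\end{figure}

\emph{The $\mathbb{Q}$-homology plane.} In the matrix $(-D_i\cdot D_j)$ the eight leaves have diagonal entry $3$. Pruning them turns the entry of each $E_i$ into $1-\frac13-\frac13=\frac13$, and pruning the four $E_i$ turns the entry of $A'$ into $3-4\cdot3=-9$. Hence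
\begin{equation}\label{eq:det}
\det(-D_i\cdot D_j)=3^8\cdot3^{-4}\cdot(-9)=-3^6\ne0 ,
\end{equation}
and the $13$ components are linearly independent in $H^2(X;\mathbb{Q})$. This space has dimension $1+12=13$, so they form a basis, and Lemma~\ref{lem:criterion} shows that $S$ is a $\mathbb{Q}$-homology plane. It is smooth, being open in $X$.

\emph{Effectivity.} Every triple point lies on three lines, so
\begin{equation}\label{eq:3K}
\sum_{L}L'\sim9H-3\sum_pE_p\sim-3K_X .
\end{equation}
Therefore
\begin{equation}\label{eq:eff}
3(2K_X+D)\sim-2\sum_LL'+3\sum_LL'+3\sum_iE_i=\sum_LL'+3\sum_iE_i\ge0,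
\end{equation}
so $h^0(6(K_X+\frac12D))\ge1$ and $\kappa(K_X+\frac12D)\ge0$. \qed

\begin{remark}\label{rem:pencil}
By \eqref{eq:2KD} with $d=9$ and $\mu=3$, sections of $2K_X+D$ are the cubic forms vanishing at $q_1,\dots,q_8$. Two independent ones are
\[
z(x^2+xy+y^2),\qquad z^3+xy(x+y).
\]
Both vanish at $(1{:}0{:}0)$ and $(0{:}1{:}0)$, and at $(1{:}\zeta{:}\omega^b)$ both are multiples of $1+\zeta+\zeta^2=0$. The corresponding finite-volume forms on $S$ are $q=f\,\Omega^2/F$, where $f$ is one of the two cubics, $F$ is as in \eqref{eq:F} and $\Omega=x\,dy\wedge dz+y\,dz\wedge dx+z\,dx\wedge dy$. By Theorem~\ref{thm:sharp}(1) they span the whole space.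
\end{remark}

\section{The divisors $K_X+\lambda D$}\label{sec:lambda}

\subsection{Proof of Theorem~\ref{thm:sharp}(1)}

The idea is that $2K_X+D$ is the pullback of the anticanonical divisor of the blow-up of $\mathbb{P}^2$ in the eight omitted points, and that this divisor is nef and big.

Let $Y$ be the blow-up of $\mathbb{P}^2$ in $q_1,\dots,q_8$ only, and let $\sigma:X\to Y$ be the contraction of $E_1,\dots,E_4$. We write $H$ also for the pullback of a line to $Y$, and $E_{q_k}$ for the exceptional curves of $Y\to\mathbb{P}^2$. By \eqref{eq:2KD},
\begin{equation}\label{eq:P}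
2K_X+D\sim3H-\sum_{k=1}^8E_{q_k}=\sigma^*\Big(3H-\sum_{k=1}^8E_{q_k}\Big)\sim\sigma^*(-K_Y),
\end{equation}
so $h^0(m(2K_X+D))=h^0(-mK_Y)$. Since there are only eight omitted points, $K_Y^2=9-8=1$ is positive; we check that $-K_Y$ is also nef.

Let $A_Y\sim H$ be the proper transform of $A$ on $Y$, and $N_1,\dots,N_8$ those of the other lines. Each $N_j$ passes through three of the $q_k$ and each $q_k$ lies on three of these lines, so $\sum_jN_j\sim8H-3\sum_kE_{q_k}$ and
\[
-3K_Y\sim A_Y+\sum_{j=1}^8N_j,\qquad-K_Y\cdot A_Y=3,\qquad-K_Y\cdot N_j=3-3=0 .
\]
Thus $-3K_Y$ is linearly equivalent to an effective divisor that has nonnegative intersection with each of its components, and so with every curve. Hence $-K_Y$ is nef, and as $K_Y^2>0$ it is big.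

Kawamata--Viehweg vanishing says that $h^i(K_Y+M)=0$ for $i>0$ if $M$ is nef and big. With $M=-(m+1)K_Y$ it gives $h^i(-mK_Y)=0$ for $i>0$, $m\ge1$. By Riemann--Roch on the rational surface $Y$, where $\chi(\mathcal{O}_Y)=1$,
\[
h^0(m(2K_X+D))=\chi(-mK_Y)=1+\tfrac12(-mK_Y)\cdot(-mK_Y-K_Y)=1+\frac{m(m+1)}2 .
\]
This grows quadratically in $m$, so $\kappa(K_X+\frac12D)=2$. \qed

\subsection{Independence of the completion}

\begin{lemma}\label{lem:indep}
Let $\lambda\in[0,1]$ be rational and $(X,D)$ a log smooth completion of a smooth surface $S$. Then $h^0(\lfloor m(K_X+\lambda D)\rfloor)$, for each $m\ge1$, and hence $\kappa(K_X+\lambda D)$, depend only on $S$.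
\end{lemma}

\begin{proof}
As $D$ is reduced, $\lfloor m(K_X+\lambda D)\rfloor=mK_X+\lfloor m\lambda\rfloor D$. Let $f:X'\to X$ be the blow-up of a point of multiplicity $\nu\in\{1,2\}$ on $D$, with exceptional curve $E$. Then $D'=(f^*D)_{\mathrm{red}}=f^*D-(\nu-1)E$ is SNC, $X'\setminus D'\cong S$, and $K_{X'}=f^*K_X+E$, so
\[
mK_{X'}+\lfloor m\lambda\rfloor D'=f^*\big(mK_X+\lfloor m\lambda\rfloor D\big)+\big(m-(\nu-1)\lfloor m\lambda\rfloor\big)E .
\]
The coefficient of $E$ is nonnegative because $\lambda\le1$ (for $\nu=2$ this can fail if $\lambda>1$). Since $f_*\mathcal{O}_{X'}(kE)=\mathcal{O}_X$ for $k\ge0$, the number $h^0$ is unchanged by such a blow-up.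

It remains to show that any two log smooth completions $(X_1,D_1)$ and $(X_2,D_2)$ are dominated by a third one, obtained from each of them by such blow-ups. Identify both $X_i\setminus D_i$ with $S$. The resulting birational map $X_1\dashrightarrow X_2$ is the identity on $S$, so it is resolved by blowing up points over $D_1$; this gives $X'\to X_1$, an isomorphism over $S$, and a morphism $g:X'\to X_2$. The copy of $S$ in $X'$ is open in $g^{-1}(S)$. It is also the image of a section of $g^{-1}(S)\to S$, hence closed in $g^{-1}(S)$. As $g^{-1}(S)$ is irreducible, it equals this copy of $S$. So $g$ is an isomorphism over $S$, and therefore a composition of blow-ups of points over $D_2$. In both cases the boundary on $X'$ is the complement of the same copy of $S$, with reduced structure.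
\end{proof}

\subsection{Proof of Theorem~\ref{thm:sharp}(2)}

Independence of the completion is Lemma~\ref{lem:indep}. The values of $\kappa$ come from \eqref{eq:3K}, which gives
\begin{equation}\label{eq:lambda}
K_X+\lambda D\sim_{\mathbb{Q}}\big(\lambda-\tfrac13\big)\sum_LL'+\lambda\sum_iE_i .
\end{equation}

\emph{Case $\lambda<\frac13$.} The class $H$ is nef, $H\cdot K_X=-3$ and $H\cdot D=9$. For $m\ge1$,
\[
H\cdot\big(mK_X+\lfloor m\lambda\rfloor D\big)=-3m+9\lfloor m\lambda\rfloor\le9m\big(\lambda-\tfrac13\big)<0,
\]
so there are no sections.

\emph{Case $\lambda=\frac13$.} By \eqref{eq:3K}, $3k(K_X+\frac13D)\sim k\sum_iE_i$ for $k\ge1$. Since the $E_i$ are disjoint $(-1)$-curves, this has $h^0=1$. Suppose that $\lfloor m(K_X+\frac13D)\rfloor$ had two independent sections $s,t$ for some $m$. Then $s/t$ is not constant, so neither is $s^3/t^3$, and $s^3,t^3$ give two independent sections of $3m(K_X+\frac13D)\ge3\lfloor m(K_X+\frac13D)\rfloor$, a contradiction. So all $h^0$ are at most $1$, and $\kappa=0$.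

\emph{Case $\lambda>\frac13$.} Put $c=\min(\lambda-\frac13,\frac\lambda3)>0$. By \eqref{eq:lambda} and \eqref{eq:eff},
\[
K_X+\lambda D\sim_{\mathbb{Q}}\big(\lambda-\tfrac13\big)\sum_LL'+\lambda\sum_iE_i\ \ge\ c\Big(\sum_LL'+3\sum_iE_i\Big)\sim_{\mathbb{Q}}3c\,(2K_X+D).
\]
The right-hand side is big by part (1), so $\kappa(K_X+\lambda D)=2$. \qed

\section{Homology, and which curves to keep}

\subsection{Proof of Theorem~\ref{thm:sharp}(3)}
By Lemma~\ref{lem:criterion} and \eqref{eq:det}, $|H_1(S;\mathbb{Z})|^2=3^6$, so $|H_1(S;\mathbb{Z})|=27$. \qed

\subsection{Proof of Theorem~\ref{thm:sharp}(4)}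

The incidences are best handled in dual language. Call the nine lines of $\mathcal{L}$ \emph{elements}, and identify each triple point with the \emph{block} of the three elements through it. Any two elements lie in exactly one block, two distinct blocks share at most one element, and each element lies in four blocks. Let $b$ be a block and $P\notin b$ an element. The blocks joining $P$ to the three elements of $b$ are distinct: if two of them coincided, this block would share two elements with $b$, hence equal $b$, although it contains $P\notin b$. These three are the only blocks through $P$ that meet $b$, so exactly one of the four blocks through $P$ is disjoint from $b$. In other words, we have an affine plane of order $3$.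

Call two blocks \emph{parallel} if they are equal or disjoint. This is an equivalence relation: if distinct blocks $b,b''$ are both disjoint from $b'$ and share an element $P$, then $P\notin b'$ and two blocks through $P$ are disjoint from $b'$, which is impossible. By the same property, each parallel class contains exactly one block through any given element; so it partitions the nine elements into three blocks.

Now let $X\setminus D_R$ be a $\mathbb{Q}$-homology plane. By Lemma~\ref{lem:criterion}, $9+|R|=13$, so $R$ consists of four blocks; the dual graph of $D_R$ is a tree; and the components of $D_R$ are linearly independent. In the dual graph, a block is joined to its three elements. Two consequences of the absence of cycles will be used.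
\begin{itemize}
\item[(i)] \emph{Three distinct, pairwise meeting blocks of $R$ have a common element.} If two of the three pairwise intersections coincide, we have a common element. Otherwise the three blocks and their three distinct intersections form a $6$-cycle.
\item[(ii)] \emph{$R$ does not contain two blocks $b,b'$ of one parallel class and two blocks $c,c'$ of another.} Otherwise $b\cap c$, $c\cap b'$, $b'\cap c'$, $c'\cap b$ would be four elements, distinct because $b\cap b'=c\cap c'=\varnothing$, giving an $8$-cycle.
\end{itemize}
Consider how the four blocks of $R$ are distributed among the four parallel classes. Each class contains only three blocks, so there are the following possibilities.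

\emph{Distribution $1,1,1,1$.} The four blocks meet pairwise. Let $P$ be the common element of two of them. By (i), each of the other two contains $P$. So $R$ is the set of four triple points on the line $P$.

\emph{Distribution $2,1,1$.} Let $b,b'$ be the parallel blocks, $c,d$ the other two, and $P$ the common element of $c$ and $d$. By (i) applied to $b,c,d$ and to $b',c,d$, both $b$ and $b'$ contain $P$, which contradicts $b\cap b'=\varnothing$.

\emph{Distribution $2,2$.} This is excluded by (ii).

\emph{Distribution $3,1$.} Let $r_1,r_2,r_3\in R$ be the blocks of a full parallel class. They partition the elements, and any other block shares at most one element with each of them, hence exactly one. In terms of lines: every triple point $p\notin\{r_1,r_2,r_3\}$ lies on exactly one line through $r_i$, for each $i$, and no line of $\mathcal{L}$ contains two of the $r_i$. Hence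
\[
\sum_{L\ni r_i}L'+3E_{r_i}\sim3H-\sum_{p\notin\{r_1,r_2,r_3\}}E_p\qquad(i=1,2,3).
\]
The right-hand side does not depend on $i$, while the left-hand sides for different $i$ have no component in common. So the components of $D_R$ are linearly dependent, a contradiction.

Conversely, permutations of the coordinates and the maps $\mathrm{diag}(1,\omega^a,\omega^b)$ preserve the arrangement, and together they act transitively on $\mathcal{L}$: the diagonal maps permute the lines of each of the three families transitively, and the permutations permute the families transitively. These automorphisms of $\mathbb{P}^2$ lift to $X$. So each of the nine choices of a line gives a surface isomorphic to $S$, which is a $\mathbb{Q}$-homology plane by Theorem~\ref{thm:main}. \qed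

\begin{remark}
In the distribution $3,1$ the fourth block meets each $r_i$, so $D_R$ is connected; with $13$ vertices and $12$ edges its dual graph is a tree. So the tree condition, together with the correct number of components, does not suffice in Lemma~\ref{lem:criterion}.
\end{remark}

\section{The logarithmic tangent sheaf}\label{sec:log}

For an SNC divisor $D$, the sheaf $\Theta_X(-\log D)$ of vector fields tangent to $D$ is locally free. In local coordinates it has the frame $\partial_u,\partial_v$ away from $D$, the frame $u\partial_u,\partial_v$ where $D=\{u=0\}$, and $u\partial_u,v\partial_v$ where $D=\{uv=0\}$; its determinant is $\mathcal{O}(-K_X-D)$. Its $H^0$ consists of the infinitesimal automorphisms of $(X,D)$, and its $H^1$ of the first-order deformations. By part (5), both vanish for our pair, whereas $H^2$ does not.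

\subsection*{Proof of Theorem~\ref{thm:sharp}(5)}

We compare $\Theta_X(-\log D)$ with the sheaf of vector fields on $\mathbb{P}^2$ tangent to the nine lines, which splits. The comparison is cleanest if all twelve exceptional curves are in the boundary.

\emph{Step 1: adding the omitted curves.} Let $D^+=\sum_LL'+\sum_pE_p$, the sum being over all twelve triple points; it is SNC. If $E_p=\{u=0\}$ is not in $D$, sending a vector field to the value on $E_p$ of its $\partial_u$-coefficient gives a map $\Theta_X(-\log D)\to N_{E_p}$. It is surjective, because $\partial_u$ belongs to a local frame of $\Theta_X(-\log D)$ even at a point where $E_p$ meets $L'=\{v=0\}$. Its kernel consists of the fields that are also tangent to $E_p$. Hence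
\[
0\to\Theta_X(-\log D^+)\to\Theta_X(-\log D)\to\bigoplus_{p\notin A}N_{E_p}\to0,\qquad N_{E_p}\cong\mathcal{O}_{\mathbb{P}^1}(-1),
\]
where $p$ runs over the eight triple points not on $A$. Since $\mathcal{O}_{\mathbb{P}^1}(-1)$ has no cohomology, $H^i(\Theta_X(-\log D))=H^i(\Theta_X(-\log D^+))$ for all $i$.

\emph{Step 2: direct images.} Let $B=\bigcup_{L\in\mathcal{L}}L$, and let $\Theta_{\mathbb{P}^2}(-\log B)\subset\Theta_{\mathbb{P}^2}$ be the sheaf of vector fields tangent to every line of $\mathcal{L}$. We claim that
\begin{equation}\label{eq:direct}
\pi_*\Theta_X(-\log D^+)=\Theta_{\mathbb{P}^2}(-\log B),\qquad R^1\pi_*\Theta_X(-\log D^+)=0 .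
\end{equation}
Only neighborhoods of the triple points matter. Let $s,t$ be affine coordinates centered at a triple point $p$, and let $V$ be their affine chart with the six lines of $\mathcal{L}$ not passing through $p$ removed. The three lines through $p$ are given by linear forms in $s,t$. Any other triple point lies on at most one of these three lines, hence on a removed line; so $p$ is the only triple point in $V$.

A section of $\Theta_X(-\log D^+)$ on the preimage of an open subset $W\ni p$ of $V$ gives a vector field on $W\setminus\{p\}$, which extends over $p$ by Hartogs and is tangent to the three lines. Conversely, let $\xi=g\,\partial_s+h\,\partial_t$ be tangent to the three lines. At $p$ it is tangent to three different directions, so it vanishes there. In the chart $s=u$, $t=uv$ of the blow-up it becomes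
\[
g(u,uv)\,\partial_u+\frac{h(u,uv)-v\,g(u,uv)}u\,\partial_v ,
\]
which is regular and tangent to $E_p=\{u=0\}$, since $g(u,uv)$ and $h(u,uv)$ are divisible by $u$; in the other chart the roles of $s$ and $t$ are exchanged. The lifted field is tangent to $L'$ away from $E_p$, because $\xi$ is tangent to $L$; hence it is tangent to $L'$ everywhere. This proves the first equality.

For $R^1$ we use the Euler field $s\partial_s+t\partial_t$, which is tangent to the three lines. By the formula above it lifts to $u\partial_u$, a member of a local frame of $\Theta_X(-\log D^+)$ at every point of $E_p$. Away from $E_p$ it is nonzero already as a vector field. So it is a nowhere vanishing section of $\Theta_X(-\log D^+)$ on $\pi^{-1}(V)$ and gives there an exact sequence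
\[
0\to\mathcal{O}\to\Theta_X(-\log D^+)\to Q\to0
\]
with a line bundle $Q$, whose degree on $E_p$ is
\[
-(K_X+D^+)\cdot E_p=-(-1-1+3)=-1 .
\]
The line bundle $\mathcal{O}(-kE_p)|_{E_p}$ has degree $k$. So the graded pieces of $\mathcal{O}$ and of $Q$ along the infinitesimal neighborhoods of $E_p$ have degrees $k$ and $k-1$ with $k\ge0$, all at least $-1$, and no $H^1$. By the theorem on formal functions $R^1\pi_*\mathcal{O}=R^1\pi_*Q=0$ at $p$, whence $R^1\pi_*\Theta_X(-\log D^+)=0$.

By \eqref{eq:direct} and the Leray spectral sequence (the fibers of $\pi$ have dimension at most $1$, so there is no $R^2\pi_*$),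
\[
H^i(\Theta_X(-\log D))=H^i(\mathbb{P}^2,\Theta_{\mathbb{P}^2}(-\log B)).
\]

\emph{Step 3: the arrangement is free.} A derivation $\theta$ of $\mathbb{C}[x,y,z]$ is \emph{logarithmic} for the arrangement if $\theta(\ell)$ is divisible by $\ell$ for each of the nine linear forms $\ell$. The derivations
\begin{align*}
\theta_1&=x\partial_x+y\partial_y+z\partial_z,\\
\theta_2&=x^4\partial_x+y^4\partial_y+z^4\partial_z,\\
\theta_3&=y^2z^2\partial_x+x^2z^2\partial_y+x^2y^2\partial_z
\end{align*}
are logarithmic. For $\theta_1$ this is clear. On the line $x=\omega^iy$ we have
\begin{align*}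
\theta_2(x-\omega^iy)&=x^4-\omega^iy^4=(\omega^{4i}-\omega^i)y^4=0,\\
\theta_3(x-\omega^iy)&=y^2z^2-\omega^ix^2z^2=(1-\omega^{3i})y^2z^2=0,
\end{align*}
and the other six lines follow by cyclic permutation of the coordinates, which fixes $\theta_2$ and $\theta_3$. The coefficient determinant of $\theta_1,\theta_2,\theta_3$ is
\[
\det\begin{pmatrix}x&y&z\\x^4&y^4&z^4\\y^2z^2&x^2z^2&x^2y^2\end{pmatrix}
=x^3y^6-x^3z^6-x^6y^3+y^3z^6+x^6z^3-y^6z^3=F,
\]
as one sees by expanding $(a-b)(b-c)(c-a)=ab^2-a^2b+a^2c-ac^2+bc^2-b^2c$ with $a=x^3$, $b=y^3$, $c=z^3$. Saito's criterion \cite{Saito} says that homogeneous logarithmic derivations whose coefficient determinant is a nonzero constant multiple of $F$ form a basis of the module of all logarithmic derivations. So this module is free with basis $\theta_1,\theta_2,\theta_3$, of coefficient degrees $1,4,4$.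

To return to $\mathbb{P}^2$, use the Euler sequence $0\to\mathcal{O}\to\mathcal{O}(1)^3\to\Theta_{\mathbb{P}^2}\to0$, whose first map is given by $\theta_1$. The preimage of $\Theta_{\mathbb{P}^2}(-\log B)$ in $\mathcal{O}(1)^3$ is the sheaf of logarithmic derivations. A derivation with coefficients of degree $e$ corresponds to a map $\mathcal{O}(1-e)\to\mathcal{O}(1)^3$, so this sheaf is $\mathcal{O}\theta_1\oplus\mathcal{O}(-3)\theta_2\oplus\mathcal{O}(-3)\theta_3$. Dividing by $\mathcal{O}\theta_1$ we obtain
\[
\Theta_{\mathbb{P}^2}(-\log B)\cong\mathcal{O}_{\mathbb{P}^2}(-3)^2 .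
\]
Since $h^i(\mathcal{O}_{\mathbb{P}^2}(-3))=0,0,1$ for $i=0,1,2$, the asserted values $0,0,2$ follow. \qed

\begin{thebibliography}{9}
\bibitem{Pelka} Tomasz Pe{\l}ka, \emph{Smooth $\mathbb{Q}$-homology planes satisfying the Negativity Conjecture}, arXiv:2111.09778 (2021).
\bibitem{Saito} K. Saito, \emph{Theory of logarithmic differential forms and logarithmic vector fields}, 1980.
\end{thebibliography}

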